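# The commutative center of a Moufang loop with trivial nucleus

## A commutative loop with 81 elements

Let $W_2$ be the vector space over $\mathbb F_3$ with basis $e_0,e_1$. In its exterior algebra $\Lambda(W_2)$ we have $e_0^2=e_1^2=0$ and $e_1e_0=-e_0e_1$, and the even part is $R_2=\{s+t\,e_0e_1 : s,t\in\mathbb F_3\}$, a commutative ring with $(e_0e_1)^2=0$. On the $81$ pairs $(w,v)\in N_2:=W_2\times R_2$ define
$$(w,v)+(w',v')=\bigl(w+w',\;v+v'+ww'(v-v')\bigr). \tag{1}$$
Here $ww'$ is the product in the exterior algebra, a multiple of $e_0e_1$.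

The operation is commutative, because $ww'$ and $v-v'$ both change sign when the two factors are exchanged. The element $(0,0)$ is an identity. Equations can be solved: given $(w,v)$ and the value of the sum, $w'$ is forced, and $v'$ then has coefficient $1-ww'$, which is a unit with inverse $1+ww'$ since $(ww')^2=0$. So $N_2$ is a commutative *loop*: a set with a binary operation, an identity element, and unique left and right division. Also $(w,v)+(w,v)=(-w,-v)$ and $(-w,-v)+(w,v)=(0,0)$.

It is not associative. With $x=(e_0,0)$, $y=(e_1,0)$, $z=(0,1)$,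
$$(x+y)+z=(e_0+e_1,1),\qquad x+(y+z)=(e_0,0)+(e_1,1)=(e_0+e_1,\;1-e_0e_1).$$

What is left of associativity? Formula (1) makes sense for any $\mathbb F_3$-space $W$ and $R=\Lambda^{\rm even}(W)$; call the result $N(W)$. The ring $R$ is commutative and central in $\Lambda(W)$, elements of $W$ anticommute and square to zero, and products of two elements of $W$ lie in $R$. The argument above shows that $N(W)$ is a commutative loop. For three elements $x=(a,p)$, $y=(b,q)$, $z=(c,r)$ we fix the notation
$$\alpha=bc,\qquad \beta=ca,\qquad \gamma=ab,\qquad \omega=abc .$$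
A product in which one of $a,b,c$ is repeated vanishes, and a cyclic permutation of three vectors has sign $+1$. Hence
$$\begin{gathered}a\alpha=b\beta=c\gamma=\omega,\qquad a\beta=a\gamma=b\alpha=b\gamma=c\alpha=c\beta=0,\\ \text{all products of two of }\alpha,\beta,\gamma\text{ (squares included) vanish},\qquad \omega\alpha=\omega\beta=\omega\gamma=0.\end{gathered}\tag{2}$$

With this bookkeeping one checks the law
$$(x+x)+(y+z)=(x+y)+(x+z). \tag{3}$$
First components agree. The second component of $y+z$ is $k=q+r+\alpha(q-r)$, so the left side has second component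
$$-p+k-a(b+c)(-p-k)=-p+k+(\gamma-\beta)(p+k)=-p+q+r+\alpha(q-r)+(\gamma-\beta)(p+q+r).$$
On the right, $x+y$ and $x+z$ have second components $p+q+\gamma(p-q)$ and $p+r-\beta(p-r)$, and $(a+b)(a+c)=\alpha-\beta-\gamma$. So we get
$$2p+q+r+\gamma(p-q)-\beta(p-r)+(\alpha-\beta-\gamma)(q-r).$$
The coefficient of $\gamma$ is $p-2q+r=p+q+r$, that of $\beta$ is $-p-q+2r=-(p+q+r)$, and $2p=-p$. The two sides agree.

How far is $N(W)$ from being associative? The second components of $(x+y)+z$ and $x+(y+z)$ are
$$p+q+r+\gamma(p-q)+(\alpha-\beta)(p+q-r),\qquad p+q+r+\alpha(q-r)+(\gamma-\beta)(p-q-r),$$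
and their difference is
$$bc\,p+ca\,q+ab\,r. \tag{4}$$

Which $x=(a,p)$ in $N_2$ associate with everything, that is, make (4) vanish for all $y,z$? Taking $c=0$, $r=1$ gives $ab=0$ for all $b$, so $a=0$. Then $e_0e_1p=0$, so $p\in\mathbb F_3e_0e_1$; conversely such $p$ work. So three elements of $N_2$ associate with everything, while all $81$ commute with everything.

In a group, "commutes with everything" defines a normal subgroup. In a loop like this the commuting elements and the associating elements are different sets, and nothing obvious relates the first one to normality. That is the subject of these notes.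

## Nucleus, commutative center, inner mappings, and Doro's conjecture

**Definition (Moufang loop).** A loop $M$ is a Moufang loop if for all $x,y,z\in M$
$$(xy)(zx)=(x(yz))x. \tag{5}$$
Moufang loops are diassociative: any two elements generate a subgroup. In particular powers and inverses make sense, and "exponent $3$" means $x^3=1$ for all $x$.

Groups are Moufang loops. So is each $N(W)$: putting $y=0$ in (3) gives $(x+x)+z=x+(x+z)$, hence $(x+y)+(z+x)=(x+x)+(y+z)=x+(x+(y+z))=(x+(y+z))+x$, which is (5). The same computation shows that any commutative loop satisfying (3) is Moufang.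

**Definition (commutative center, nucleus, center).** For a Moufang loop $M$,
$$\operatorname{C}(M)=\{c\mid cx=xc\ \ \forall x\},\qquad \operatorname{Nuc}(M)=\{a\mid (ax)y=a(xy)\ \ \forall x,y\},\qquad \operatorname{Z}(M)=\operatorname{Nuc}(M)\cap\operatorname{C}(M).$$

For a group, $\operatorname{Nuc}(M)=M$ and $\operatorname{C}(M)=\operatorname Z(M)$. For $N_2$ we found $\operatorname C(N_2)=N_2$ and $|\operatorname{Nuc}(N_2)|=3$.

**Definition (inner mapping, normal subloop).** Write $L_x(u)=xu$ and $R_x(u)=ux$, with maps composed from right to left. An inner mapping is an element of the group generated by all $L_x,R_x$ that fixes $1$. A subloop is normal if every inner mapping leaves it invariant.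

In a group the inner mappings are the conjugations. In a loop there are others, such as $\psi=R_{yz}^{-1}R_zR_y$, which is described by $\psi(x)(yz)=(xy)z$. In $N_2$, with the $x,y,z$ above, $\psi(x)=(e_0,s)$ where $(e_0,s)+(e_1,1)=(e_0+e_1,1)$. This says $s(1+e_0e_1)=e_0e_1$, so $s=e_0e_1$: the map $\psi$ moves $x=(e_0,0)$ to $(e_0,e_0e_1)$ although $N_2$ is commutative.

It is a known fact that $\operatorname C(M)$ is always a characteristic subloop of $M$. It need not be normal: certain Moufang loops of exponent $3$ of orders $3^8$ and $3^{11}$ are examples. The following conjecture is attributed to S. Doro; our source for it is A. N. Grishkov and A. V. Zavarnitsine, "On the commutative center of Moufang loops", arXiv:1711.07001 (2017).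

**Conjecture (Doro).** Let $M$ be a Moufang loop. If $\operatorname{Nuc}(M)=1$, then $\operatorname C(M)$ is normal in $M$.

The conjecture is false, but only for loops that are infinitely generated in a strong sense.

**Theorem 1.** There is a countable, locally finite Moufang loop $M$ of exponent $3$, an extension of an elementary abelian $3$-group by an elementary abelian $3$-group, with $\operatorname{Nuc}(M)=1$ and $\operatorname C(M)$ not normal in $M$.

**Theorem 2.** Let $M$ be a Moufang loop generated by finitely many elements together with all cubes $x^3$ $(x\in M)$; for example, $M$ finite or finitely generated. If $\operatorname C(M)\neq1$, then $\operatorname Z(M)\ne1$. In particular, if $\operatorname{Nuc}(M)=1$ (or only $\operatorname Z(M)=1$), then $\operatorname C(M)=1$, so Doro's conjecture holds for such $M$.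

So no counterexample is generated by its cubes together with finitely many elements.

## Moving the origin of a commutative Moufang loop

In $N(W)$ the commutative center is everything, so it is too large to fail to be normal. We want to destroy most of the commutativity and keep a little. Suppose $W$ contains a basis vector $e=e_0$. Put $t=(e,1)$, $-t=(-e,-1)$, and consider
$$x*y=(x+t)+(y+(-t)).$$
One element still commutes with everything, namely $t$: by (3),
$$t*y=(t+t)+(y+(-t))=(t+y)+(t+(-t))=t+y,\qquad y*t=(y+t)+(t+(-t))=y+t .$$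
Let us compute the product of $x=(w,v)$ and $y=(w',v')$. We have
$$x+t=\bigl(w+e,\;v+1-ew(v-1)\bigr),\qquad y+(-t)=\bigl(w'-e,\;v'-1+ew'(v'+1)\bigr),$$
and $(w+e)(w'-e)=ww'+ew+ew'$. This element kills $ew$ and $ew'$, because $e$ or another vector gets repeated. So the second component of the sum is
$$v+v'-ew(v-1)+ew'(v'+1)+(ww'+ew+ew')(v-v'+2).$$
Since $2=-1$, the coefficient of $ew$ is $-v+1+v-v'-1=-v'$ and that of $ew'$ is $v'+1+v-v'-1=v$. We obtain the multiplication that we study from now on, written without the star: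
$$(w,v)(w',v')=\bigl(w+w',\;v+v'+ww'(v-v'-1)+e(w'v-wv')\bigr). \tag{6}$$
Let $M(W)$ be $W\times R$ with this multiplication. The derivation explains the formula; the proofs below use (6) alone.

**Step 1: $M(W)$ is a loop.** The element $(0,0)$ is the identity. In the second component of (6), $v'$ has coefficient $1-(ww'+ew)$ and $v$ has coefficient $1+(ww'+ew')$. Since $(ww'+ew)^2=0=(ww'+ew')^2$ (every term repeats a vector), both coefficients are units of $R$. As first components just add, left and right division are uniquely possible.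

**Step 2: the Moufang identity.** The purpose is to check (5), and on the way to record formulas for $x(yz)$ and $(xy)z$. Let $x=(a,p)$, $y=(b,q)$, $z=(c,r)$ and use (2), together with $e^2=0$. Only second components matter. Those of $xy$ and $zx$ are
$$m=p+q+\gamma(p-q-1)+e(bp-aq),\qquad n=p+r+\beta(r-p-1)+e(ar-cp).$$

*Left side of* (5). Since $(a+b)(c+a)=\alpha-\beta-\gamma$, the second component of $(xy)(zx)$ is
$$m+n+(\alpha-\beta-\gamma)(m-n-1)+e\bigl((c+a)m-(a+b)n\bigr).$$
In $m-n-1$ the terms with $\gamma$ and $\beta$ are killed by $\alpha-\beta-\gamma$, so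
$$(\alpha-\beta-\gamma)(m-n-1)=(\alpha-\beta-\gamma)(q-r-1)+e(\alpha-\beta-\gamma)\bigl((b+c)p-a(q+r)\bigr).$$
By (2), $\alpha$ contributes $-\omega(q+r)$, $-\beta$ contributes $-\omega p$ and $-\gamma$ contributes $-\omega p$. So the last term is $e\omega(-2p-q-r)=e\omega(p-q-r)$. Next, since $e^2=0$, $(c+a)\gamma=\omega$ and $(a+b)\beta=\omega$,
$$e\bigl((c+a)m-(a+b)n\bigr)=e\bigl((c+a)(p+q)-(a+b)(p+r)\bigr)+e\omega\bigl((p-q-1)-(r-p-1)\bigr)$$
$$=e(cp+cq+aq-ar-bp-br)+e\omega(2p-q-r).$$
Now add everything. The coefficient of $\gamma$ is $(p-q-1)-(q-r-1)=p-2q+r=p+q+r$. That of $\beta$ is $(r-p-1)-(q-r-1)=-p-q+2r=-(p+q+r)$. The terms with one factor $e$ are $e(bp-aq+ar-cp)+e(cp+cq+aq-ar-bp-br)=e(cq-br)$. Those with $e\omega$ are $3p-2q-2r=q+r$. The left side is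
$$2p+q+r+\alpha(q-r-1)+(\gamma-\beta)(p+q+r)+e(cq-br)+e\omega(q+r).$$

*Right side of* (5). We have $yz=(b+c,k)$ with $k=q+r+\alpha(q-r-1)+e(cq-br)$. Since $a(b+c)=\gamma-\beta$, $x(yz)=(a+b+c,l)$ with $l=p+k+(\gamma-\beta)(p-k-1)+e((b+c)p-ak)$. Here $(\gamma-\beta)(cq-br)=\omega q+\omega r$ and $eak=ea(q+r)+e\omega(q-r-1)$. Hence
$$\begin{aligned}l=p+q+r&+\alpha(q-r-1)+(\gamma-\beta)(p-q-r-1)\\&+e\bigl(cq-br+(b+c)p-a(q+r)\bigr)-e\omega(q+r)-e\omega(q-r-1).\end{aligned}\tag{7}$$
Since $(a+b+c)a=\beta-\gamma$, the second component of $(x(yz))x$ is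
$$l+p+(\beta-\gamma)(l-p-1)+e\bigl(al-(a+b+c)p\bigr).$$
In $(\beta-\gamma)(l-p-1)$ the terms of (7) containing $\alpha$, $\beta$, $\gamma$ or $\omega$ die. The vector terms contribute $\beta\cdot(cq-br+(b+c)p-a(q+r))=\omega(p-r)$ and $\gamma\cdot(\ldots)=\omega(q+p)$. So
$$(\beta-\gamma)(l-p-1)=(\beta-\gamma)(q+r-1)-e\omega(q+r).$$
Also $ea(\gamma-\beta)=0$ and $ea\alpha=e\omega$, so
$$e(al-(a+b+c)p)=e\bigl(a(q+r)-(b+c)p\bigr)+e\omega(q-r-1).$$
The sum is
$$2p+q+r+\alpha(q-r-1)+(\gamma-\beta)(p-2q-2r)+e(cq-br)-2e\omega(q+r).$$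
Modulo $3$ this is the left side. So $M(W)$ is a Moufang loop.

**Step 3: exponent and extension structure.** By (6), $(w,v)(w,v)=(-w,-v)$ and $(-w,-v)(w,v)=(0,0)$, so $M(W)$ has exponent $3$. The map $(w,v)\mapsto w$ is a homomorphism onto the elementary abelian group $W$. Its kernel $\{(0,v)\}$ has product $(0,v)(0,v')=(0,v+v')$, so it is isomorphic to $(R,+)$, which is elementary abelian too.

**Step 4: associators.** The purpose is a formula from which the nucleus can be read off. We have $(xy)z=(a+b,m)(c,r)$ with $(a+b)c=\alpha-\beta$. Here $(\alpha-\beta)(bp-aq)=-\omega q-\omega p$ and $ecm=ec(p+q)+e\omega(p-q-1)$. So the second component of $(xy)z$ is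
$$\begin{aligned}p+q+r&+\gamma(p-q-1)+(\alpha-\beta)(p+q-r-1)\\&+e\bigl(bp-aq+c(p+q)-(a+b)r\bigr)-e\omega(p+q)+e\omega(p-q-1).\end{aligned}\tag{8}$$
Subtract (7). The coefficient of $\gamma$ is $r$, that of $\alpha$ is $p$, and that of $\beta$ is $-(p+q-r-1)+(p-q-r-1)=-2q=q$. The terms with one $e$ cancel. The coefficient of $e\omega$ is $-(p+q)+(p-q-1)+(q+r)+(q-r-1)=-2=1$. So the second component of $(xy)z$ minus that of $x(yz)$ is
$$bc\,p+ca\,q+ab\,r+e\,abc. \tag{9}$$

**Step 5: commutators.** The second component of $(w,v)(w',v')$ minus that of $(w',v')(w,v)$ is $ww'\bigl((v-v'-1)+(v'-v-1)\bigr)+2e(w'v-wv')$, that is,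
$$2\bigl(e(w'v-wv')-ww'\bigr). \tag{10}$$
We read off $\operatorname C(M(W))$ when $\dim W\geq2$. If $(w,v)$ is in it, then $w'=0$, $v'=1$ gives $ew=0$, so $w=\lambda e$ with $\lambda\in\mathbb F_3$. Then (10) becomes $2ew'(v-\lambda)$. Hence
$$\operatorname C(M(W))=\{(\lambda e,v)\mid \lambda\in\mathbb F_3,\ ew'(v-\lambda)=0\ \text{ for all } w'\in W\}. \tag{11}$$
In particular $(e,1)\in\operatorname C(M(W))$, as it should be.

## Dimensions two, three and four

Let $W_d$ have basis $e=e_0,e_1,\dots,e_{d-1}$ and let $M_d=M(W_d)$, a loop of order $3^{d}\cdot 3^{2^{d-1}}$. Is $\operatorname C(M_d)$ normal?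

For $d=2$ and $d=3$ it is. The map $\pi(w,v)=(w,v_0)$, where $v_0$ is the scalar part of $v$, is a homomorphism of $M_d$ onto the abelian group $W_d\oplus\mathbb F_3$, because the correction terms in (6) have degree at least $2$. An inner mapping is a composition of maps $L_x^{\pm1},R_x^{\pm1}$, so it changes $\pi$ by an additive constant; this constant is $0$ since the identity is fixed. Thus every union of fibers of $\pi$ is invariant under inner mappings. Now look at (11). If $v-\lambda$ has scalar part $s\ne0$, then $ee_1(v-\lambda)$ has degree-two part $s\,ee_1\neq0$. If $s=0$, then $ew'(v-\lambda)$ has only parts of degree at least $4>d$, so it vanishes. Hence $\operatorname C(M_d)=\pi^{-1}(\{(\lambda e,\lambda):\lambda\in\mathbb F_3\})$ is a union of fibers, and is normal.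

Degree four is where this argument ends, so let $d\geq4$ and test the inner mapping $\psi=R_{yz}^{-1}R_zR_y$ with $y=(e_1,0)$, $z=(e_2,0)$ on $x=(e,1)$. In (8) put $a=e$, $b=e_1$, $c=e_2$, $p=1$, $q=r=0$. Then $\omega=ee_1e_2$, so $e\omega=0$, and $p-q-1=p+q-r-1=0$, so
$$(xy)z=\bigl(e+e_1+e_2,\;1+e(e_1+e_2)\bigr),\qquad yz=(e_1+e_2,\;-e_1e_2).$$
On the other hand, since $(e_1+e_2)e_1e_2=0$, the second component of $(e,1+e_1e_2)(e_1+e_2,-e_1e_2)$ is
$$1+e_1e_2-e_1e_2+e(e_1+e_2)\bigl(1+e_1e_2+e_1e_2-1\bigr)+e(e_1+e_2)(1+e_1e_2)=1+e(e_1+e_2).$$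
(The term with $e\cdot e\,v'$ is zero.) Therefore
$$\psi(e,1)=(e,\,1+e_1e_2). \tag{12}$$
By (10) with $(w',v')=(e_3,0)$, the commutator of $(e,1+e_1e_2)$ and $(e_3,0)$ has second component $2\bigl(ee_3(1+e_1e_2)-ee_3\bigr)=2\,ee_3e_1e_2\neq0$. So $\operatorname C(M_4)$ is not normal in $M_4$, and likewise for every $d\ge4$.

Do these loops contradict the conjecture? No, because their nuclei are not trivial. Let $j$ be the largest even integer with $j\le d$, and let $0\ne p\in\Lambda^j(W_d)$. For $x=(0,p)$ the associator (9) is $bc\,p$, of degree $j+2>d$, so it is zero. The commutator (10) of $(0,p)$ with $(w',v')$ is $2ew'p=0$ for the same reason. So $1\neq(0,p)\in\operatorname Z(M_d)$ for every finite $d$. A nucleus element of this kind exists because the exterior algebra has a top degree.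

## No top degree: proof of Theorem 1

Let $W$ have the countable basis $e=e_0,e_1,e_2,\dots$, and let $M=M(W)$. We use one fact about exterior algebras. Write elements of $\Lambda(W)$ in the basis of products of distinct $e_i$'s in increasing order. If $0\neq u\in\Lambda(W)$ and $e_i$ does not occur in $u$, then $e_iu\ne0$, because $e_i$ sends the distinct monomials of $u$ to distinct monomials, up to sign. Since each $u$ involves only finitely many basis vectors, there is always such an $e_i$.

**Step 1: the formal properties.** $M$ is a countable Moufang loop of exponent $3$ and an extension as required, by Steps 1–3 above. Every finite subset lies in some $W_d\times\Lambda^{\rm even}(W_d)$, a finite subset closed under (6). A finite subset of a loop that is closed under multiplication and contains $1$ is a subloop, because its injective left and right multiplications are bijective on it. So $M$ is locally finite.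

**Step 2: $\operatorname{Nuc}(M)=1$.** Let $x=(a,p)\in\operatorname{Nuc}(M)$. Then (9) vanishes for all $b,c\in W$, $q,r\in R$. With $c=0$, $r=1$ it gives $ab=0$ for all $b\in W$. If $a\neq0$, then a $b$ independent of $a$ contradicts this; so $a=0$. Now $bc\,p=0$ for all $b,c\in W$. If $p\neq0$, let $b\ne c$ be basis vectors that do not occur in $p$. Applying the fact twice, $cp\neq0$ and $b(cp)\neq0$, a contradiction. So $p=0$.

**Step 3: $\operatorname C(M)$ is not normal.** The vectors $e,e_1,e_2,e_3$ lie in $W$, so the computation of the previous section takes place in $M$: $(e,1)\in\operatorname C(M)$, and by (12) the inner mapping $\psi$ sends it to $(e,1+e_1e_2)$, which does not commute with $(e_3,0)$. This proves Theorem 1. $\blacksquare$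

For this $M$ the set (11) can be written down completely. Taking for $w'$ a basis vector $e_i$, $i\ge1$, that does not occur in $v$, we get $e_i\,e(v-\lambda)=0$ and so $e(v-\lambda)=0$. Write $v-\lambda=A+eB$ with $e$ not occurring in $A,B$; then $eA=0$ forces $A=0$. Thus $\operatorname C(M)=\{(\lambda e,\lambda+eu): \lambda\in\mathbb F_3,\ u\in\Lambda^{\rm odd}(W)\}$; the inclusion $\supseteq$ holds because $e^2=0$. The map $\psi$ in (12) adds $e_1e_2$, which is not of the form $eu$.

## Permutation triples preserving $(xy)z=1$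

We turn to Theorem 2: the nontrivial centers that appeared in finite dimension are forced. We use the following standard facts on a Moufang loop $M$, for which see Bruck, *A Survey of Binary Systems*.

- Besides $(xy)(zx)=x(yz)x$, the identities $(xux)y=x(u(xy))$ and $((xy)u)y=x(yuy)$ hold.
- $M$ has the inverse property, $x^{-1}(xy)=y=(yx)x^{-1}$, and $(xy)^{-1}=y^{-1}x^{-1}$.
- $L_{x^n}=L_x^n$ and $R_{x^n}=R_x^n$ for all integers $n$. The maps $L_x,R_x$ commute; put $P_x=L_xR_x$, so $P_x(u)=xux$.
- $L_aL_bL_a=L_{aba}$ and $R_aR_bR_a=R_{aba}$.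
- The left, middle and right nuclei coincide with $\operatorname{Nuc}(M)$.

The purpose of this section is a group whose center detects $\operatorname Z(M)$ and which has a threefold symmetry. Let
$$\Pi=\{(x,y,z)\in M^3 : (xy)z=1\},$$
and let $\mathcal A$ be the group of triples $(\varphi_1,\varphi_2,\varphi_3)$ of permutations of $M$ that preserve $\Pi$. Any two entries of an element of $\Pi$ determine the third, so it is enough that $\Pi$ is mapped into itself. An element of $\mathcal A$ is determined by any two of its components: for instance $(1,z^{-1},z)\in\Pi$ gives $\varphi_3(z)=\bigl(\varphi_1(1)\varphi_2(z^{-1})\bigr)^{-1}$.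

**Step 1: automorphisms of $\mathcal A$.** If $(xy)z=1$, then $xy=z^{-1}$, $y=x^{-1}z^{-1}$, $yz=x^{-1}$ and $(yz)x=1$. Also $(y^{-1}x^{-1})z^{-1}=(xy)^{-1}z^{-1}=zz^{-1}=1$. So $\Pi$ is invariant under $(x,y,z)\mapsto(y,z,x)$ and $(x,y,z)\mapsto(y^{-1},x^{-1},z^{-1})$. With $J(x)=x^{-1}$, conjugation by these two maps shows that
$$\rho(\varphi_1,\varphi_2,\varphi_3)=(\varphi_2,\varphi_3,\varphi_1),\qquad \sigma(\varphi_1,\varphi_2,\varphi_3)=(J\varphi_2J,\,J\varphi_1J,\,J\varphi_3J)$$
are automorphisms of $\mathcal A$. Clearly $\rho^3=\sigma^2=1$. Moreover $\sigma\rho\sigma$ sends $(\varphi_1,\varphi_2,\varphi_3)$ to $(\varphi_3,\varphi_1,\varphi_2)$, so $\sigma\rho\sigma=\rho^{-1}$.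

**Step 2: the elements $a_i$.** For $a\in M$ put
$$a_1=(L_a,R_a,P_a^{-1}),\qquad a_2=(R_a,P_a^{-1},L_a),\qquad a_3=(P_a^{-1},L_a,R_a).$$
If $(xy)z=1$, then $(ax)(ya)=a(xy)a$ has inverse $a^{-1}(xy)^{-1}a^{-1}=P_a^{-1}(z)$, so $a_1\in\mathcal A$. Since $\rho$ maps $a_1\mapsto a_2\mapsto a_3\mapsto a_1$, all three lie in $\mathcal A$. They commute, because $L_a$ and $R_a$ do, and
$$a_1a_2a_3=1,\qquad (a^n)_i=a_i^n,\qquad a_ib_ia_i=(aba)_i.$$
The last equation holds for $i=1$ by comparing the first two components, and then for all $i$ by $\rho$. Let $G=\langle a_i: a\in M,\ i=1,2,3\rangle$, and read indices modulo $3$.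

For an abelian group $M$, written additively, $a_1$ is $(x,y,z)\mapsto(x+a,y+a,z-2a)$ and $a_2$, $a_3$ have the coefficient $-2$ in the second and first place. If $M$ has exponent $3$, then $-2a=a$ and $a_1=a_2=a_3$. Something similar will happen below for elements of $\operatorname C(M)$.

**Step 3: the product formulas.** For all $x,y\in M$ and all $i$,
$$(xy)_i=x_{i+2}^{-1}\,y_i\,x_{i+1}^{-1},\qquad (xy)_i=y_{i+1}^{-1}\,x_i\,y_{i+2}^{-1}. \tag{13}$$
By $\rho$ we may take $i=1$, and it suffices to compare the first two components. The first formula says $L_{xy}=P_xL_yR_x^{-1}$ and $R_{xy}=L_x^{-1}R_yP_x$, that is,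
$$(xy)(ux)=x(yu)x\qquad\text{and}\qquad x(u(xy))=(xux)y .$$
The second says $L_{xy}=R_y^{-1}L_xP_y$ and $R_{xy}=P_yR_xL_y^{-1}$, that is,
$$((xy)u)y=x(yuy)\qquad\text{and}\qquad (yu)(xy)=y(ux)y .$$
All four are Moufang identities.

**Step 4: if $\operatorname Z(M)=1$, then $Z(G)=1$.** Let $\zeta=(\varphi_1,\varphi_2,\varphi_3)\in Z(G)$. In each position the components of $a_1,a_2,a_3$ include $L_a$ and $R_a$, so each $\varphi_j$ commutes with all $L_a$ and $R_a$. Let $\varphi$ be such a permutation and $n=\varphi(1)$. Then $\varphi(x)=\varphi L_x(1)=xn$ and $\varphi(x)=\varphi R_x(1)=nx$, and $\varphi(xy)=\varphi R_y(x)=R_y\varphi(x)$ says $n(xy)=(nx)y$. So $n\in\operatorname Z(M)=1$ and $\varphi=1$. Hence $\zeta=1$.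

## An element of order three attached to $c\in\operatorname C(M)$

From here to the end of the proof let $M$ be as in Theorem 2 and assume, for a contradiction,
$$\operatorname Z(M)=1,\qquad 1\neq c\in\operatorname C(M).$$

**Step 5: $c^3=1$ and $c_1=c_2=c_3$.** Since $L_c=R_c$ and $P_c=L_c^2$, we have $c_1c_2^{-1}=(1,L_c^3,L_c^{-3})\in\mathcal A$. Apply it to $(x,y,z)\in\Pi$ with $z=(xy)^{-1}$: the product of $x(c^3y)$ and $c^{-3}z$ is $1$, so $x(c^3y)=(c^{-3}z)^{-1}=(xy)c^3$. As $c^3\in\operatorname C(M)$, this reads $x(yc^3)=(xy)c^3$, so $c^3$ lies in the right nucleus. Hence $c^3\in\operatorname Z(M)=1$. Therefore $P_c^{-1}=L_c^{-2}=L_c$, and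
$$\tau:=c_1=c_2=c_3=(L_c,L_c,L_c)\neq1,\qquad \tau^3=1,\qquad \rho(\tau)=\tau.$$

By Step 4 it would be enough to produce a nontrivial element of $Z(G)$. A natural attempt is to take the normal closure $V$ of $\tau$ in $G$ and to look for a nontrivial element of $V$ fixed under conjugation by $G$. If $G$ were a finite $3$-group, counting orbits would give one. But $G$ need not be finite, and even for finite $M$ it has elements of order prime to $3$ as soon as $M$ has (the order of $a_1$ equals that of $a$). Such elements may act without fixed points: in the symmetric group of degree three, the normal closure of a $3$-cycle is a $3$-group, and yet the center of the whole group is trivial. So we must control how $G$ acts on $V$. We show that the action factors through a finite $3$-group, in two parts. First, everything that comes from cubes in $M$ acts trivially. In a finite loop this already covers all elements of order prime to $3$, since these are cubes. Second, the quotient of $G$ by the cubes is a finite $3$-group.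

## Conjugates of $\tau$ and the triviality of cubes

Write $g\cdot h=ghg^{-1}$ and $f_i(k)=k_i\cdot\tau$ for $k\in M$. Then $\rho(f_i(k))=f_{i+1}(k)$ and $f_i(k^{-1})=k_i^{-1}\cdot\tau$.

**Lemma A.** $f_1(k)=f_2(k)=f_3(k)=:f(k)$ for all $k\in M$. Moreover $\tau,f(k),f(k^{-1})$ commute and $\tau f(k)f(k^{-1})=1$.

**Proof.** We write $(ck)_1=(kc)_1$ in three ways. By (13),
$$(ck)_1=c_3^{-1}k_1c_2^{-1}=\tau^{-1}k_1\tau^{-1},$$
$$(ck)_1=k_2^{-1}c_1k_3^{-1}=k_2^{-1}\tau k_2k_1=f_2(k^{-1})\,k_1,\qquad (kc)_1=k_3^{-1}c_1k_2^{-1}=k_1k_2\tau k_2^{-1}=k_1f_2(k),$$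
where $k_3^{-1}=k_1k_2=k_2k_1$. Comparing,
$$f_2(k^{-1})=\tau^{-1}f_1(k)^{-1},\qquad f_2(k)=f_1(k^{-1})^{-1}\tau^{-1}.$$
Replace $k$ by $k^{-1}$ in the second equation: $f_2(k^{-1})=f_1(k)^{-1}\tau^{-1}$. Comparison with the first shows that $\tau$ commutes with $f_1(k)$ and that $f_2(k^{-1})=(\tau f_1(k))^{-1}$. Applying $\rho$, for all $i$ and $k$,
$$[\tau,f_i(k)]=1,\qquad f_{i+1}(k^{-1})=(\tau f_i(k))^{-1}.$$
Using this twice, $f_{i+2}(k)=\bigl(\tau f_{i+1}(k^{-1})\bigr)^{-1}=\bigl(\tau(\tau f_i(k))^{-1}\bigr)^{-1}=\tau f_i(k)\tau^{-1}=f_i(k)$. So $f_3=f_1$ and $f_1=f_2$. Now $f(k^{-1})=(\tau f(k))^{-1}$, which gives the remaining assertions. $\square$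

**Lemma B.** $(x^3)_i\cdot\tau=\tau$ for all $x\in M$ and all $i$.

**Proof.** Using Lemma A to change indices,
$$x_1^{-1}\cdot\tau=f(x^{-1})=x_3^{-1}\cdot\tau=x_1x_2\cdot\tau=x_1\cdot f(x)=x_1\cdot(x_1\cdot\tau)=x_1^2\cdot\tau .$$
So $x_1^3\cdot\tau=\tau$; apply $\rho$. $\square$

The element $\tau$ is thus fixed by cubes. We also need that its conjugates $f(k)$ are.

**Lemma C.** If $a_i\cdot\tau=\tau$ for all $i$ (for example, if $a$ is a cube), then $a_i\cdot f(k)=f(k)$ for all $i$ and all $k\in M$.

**Proof.** By (13), $f(ak)=(ak)_i\cdot\tau=a_{i+2}^{-1}k_ia_{i+1}^{-1}\cdot\tau=a_{i+2}^{-1}\cdot f(k)$. So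
$$f(ak)=a_j^{-1}\cdot f(k)\qquad(j=1,2,3).$$
Also $f(aka)=a_ik_ia_i\cdot\tau=a_i\cdot f(k)$, and likewise $f((aka)^{-1})=a_i^{-1}k_i^{-1}a_i^{-1}\cdot\tau=a_i^{-1}\cdot f(k^{-1})$. Lemma A for $aka$, and Lemma A for $k$ conjugated by $a_i$, say
$$\tau\,(a_i\cdot f(k))(a_i^{-1}\cdot f(k^{-1}))=1,\qquad \tau\,(a_i\cdot f(k))(a_i\cdot f(k^{-1}))=1 .$$
Hence $a_i^2\cdot f(k^{-1})=f(k^{-1})$, and since $k$ is arbitrary, $a_i\cdot f(k)=a_i^{-1}\cdot f(k)$ for all $k$ and $i$. So
$$a_1\cdot f(k)=a_1^{-1}\cdot f(k)=f(ak)=a_2^{-1}\cdot f(k)=a_2\cdot f(k),$$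
and therefore $f(ak)=a_3^{-1}\cdot f(k)=a_1a_2\cdot f(k)=a_1^2\cdot f(k)=f(k)$. So $a_j^{-1}\cdot f(k)=f(ak)=f(k)$ for all $j$. $\square$

## Three classes of involutions in $G\rtimes S_3$

The purpose of this section is to encode $M$ by involutions, so that "modulo cubes" becomes the statement that any two of them have a product of order dividing $3$.

**Step 6: the group $\Gamma$.** We have $JR_aJ(x)=(x^{-1}a)^{-1}=a^{-1}x$, so $JR_aJ=L_a^{-1}$. Similarly $JL_aJ=R_a^{-1}$ and $JP_a^{-1}J=P_a$. Hence
$$\sigma(a_1)=(L_a^{-1},R_a^{-1},P_a)=a_1^{-1},\qquad \sigma(a_2)=(P_a,L_a^{-1},R_a^{-1})=a_3^{-1},\qquad \sigma(a_3)=a_2^{-1}.$$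
So $\rho$ and $\sigma$ preserve $G$. Let $S\cong S_3$ be the abstract group with generators $\rho,\sigma$ and relations $\rho^3=\sigma^2=1$, $\sigma\rho\sigma=\rho^{-1}$, acting on $G$ by these automorphisms, and let $\Gamma=G\rtimes S$. Let $\sigma_1=\sigma$, $\sigma_2=\rho\sigma_1\rho^{-1}$, $\sigma_3=\rho\sigma_2\rho^{-1}$ be the three involutions of $S$. Conjugation by $\sigma_i$ inverts each $a_i$ and interchanges $a_j$ with $a_l^{-1}$ when $\{i,j,l\}=\{1,2,3\}$. Put
$$x[i]=x_i\sigma_i,\qquad D_i=\{x[i]:x\in M\},\qquad D=D_1\cup D_2\cup D_3 .$$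
As $\sigma_i$ inverts $x_i$, each $x[i]$ is an involution. Also $1[i]=\sigma_i$.

**Step 7: conjugation.** By $a_ib_ia_i=(aba)_i$ and (13),
$$z_1x[1]z_1^{-1}=z_1x_1z_1\sigma_1=(zxz)[1],$$
$$z_2^{-1}x[1]z_2=z_2^{-1}x_1z_3^{-1}\sigma_1=(xz)[1],\qquad z_3^{-1}x[1]z_3=z_3^{-1}x_1z_2^{-1}\sigma_1=(zx)[1].$$
So $G$ preserves $D_1$, and $D_1$ is a single $G$-orbit, since $z_2^{-1}\sigma_1z_2=z[1]$. By $\rho$, which maps $x[i]$ to $x[i+1]$, the same holds for $D_2,D_3$. Furthermore $\sigma_1x[1]\sigma_1=x^{-1}[1]$ and $\sigma_2x[1]\sigma_2=x_3^{-1}\sigma_3=x^{-1}[3]$. In general $\sigma_i x[i]\sigma_i=x^{-1}[i]$ and $\sigma_ix[j]\sigma_i=x^{-1}[l]$ for $\{i,j,l\}=\{1,2,3\}$. So $D$ is closed under conjugation in $\Gamma$.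

**Step 8: products within a class.** For $x,y\in M$ put $k=y$ and $a=xy^{-1}$, so $x=ak$. By the second formula in (13),
$$x[1]\,y[1]=x_1y_1^{-1}=(ak)_1k_1^{-1}=k_2^{-1}a_1k_3^{-1}k_1^{-1}=k_2^{-1}a_1k_2 . \tag{14}$$

**Step 9: products of different classes.** If $d\in D_i$, $d'\in D_j$ with $i\ne j$, then $(dd')^3=1$. By conjugation with a power of $\rho$ and then with an element of $G$, we may take $d=\sigma_1$. Let $d'=y_2\sigma_2$. Then $dd'=y_3^{-1}r$ with $r=\sigma_1\sigma_2$. Conjugation by $r$ sends $y_3\mapsto y_1\mapsto y_2\mapsto y_3$ (first $\sigma_2$ acts, then $\sigma_1$: $y_3\mapsto y_1^{-1}\mapsto y_1$, $y_1\mapsto y_3^{-1}\mapsto y_2$, $y_2\mapsto y_2^{-1}\mapsto y_3$). As $r^3=1$, we get $(dd')^3=y_3^{-1}y_1^{-1}y_2^{-1}=1$. Let $d'=y_3\sigma_3$. Then $dd'=y_2^{-1}r$ with $r=\sigma_1\sigma_3$, conjugation by $r$ sends $y_2\mapsto y_1\mapsto y_3\mapsto y_2$, and $(dd')^3=y_2^{-1}y_1^{-1}y_3^{-1}=1$.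

## Dividing out the cubes

Let $Q\le G$ be generated by all $G$-conjugates of all $(x^3)_i$, $x\in M$, $i=1,2,3$. It is normal in $G$. It is also $S$-invariant, since $\rho$ and $\sigma$ map each $(x^3)_i$ to some $(x^{\pm3})_j$. So $Q\trianglelefteq\Gamma$.

**Step 10: $Q$ centralizes $\tau$.** Let $g\in G$. Since $x_1=x[1]\cdot1[1]$ is a product of two elements of $D_1$ and $G$ preserves $D_1$, so is $gx_1g^{-1}$. By (14), $gx_1g^{-1}=k_2^{-1}b_1k_2$ for some $b,k\in M$. Cubing, $g(x^3)_1g^{-1}=k_2^{-1}(b^3)_1k_2$. By Lemma B the cube $b^3$ satisfies the hypothesis of Lemma C, so $(b^3)_1$ commutes with $f(k)=k_2\tau k_2^{-1}$. Conjugating by $k_2^{-1}$, the element $k_2^{-1}(b^3)_1k_2$ commutes with $\tau$. This handles $i=1$. Since $\rho(\tau)=\tau$ and $\rho$ permutes the indices, it also handles $i=2,3$.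

**Step 11: the quotient.** Let bars denote images in $\bar\Gamma=\Gamma/Q$. If $d,d'\in D_1$, then $(dd')^3=k_2^{-1}(a^3)_1k_2\in Q$ by (14), and similarly in $D_2,D_3$ by $\rho$. Together with Step 9,
$$(dd')^3=1\qquad\text{for all } d,d'\in\bar D .$$
Also $\bar\Gamma=\langle\bar D\rangle$, since $\sigma_i\in D$ and $x_i=x[i]\sigma_i$.

## A commutative Moufang loop on the set of involutions

The goal of this section is: $\bar G=G/Q$ is a finite $3$-group. For $d,d'\in\bar D$ put
$$d\circ d'=dd'd\in\bar D .$$
Then $d\circ d=d$. We have $d\circ d'=d'\circ d$, because $dd'd=d'dd'$ is equivalent to $(dd')^3=1$. Clearly $d\circ(d\circ d')=d'$. The map $d'\mapsto d\circ d'$ is conjugation by $d$, so it is an automorphism of $\circ$. Choose $o=\bar\sigma_1$ as origin and define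
$$-d=o\circ d,\qquad d+d'=-(d\circ d') .$$

For illustration only, let $M$ be an elementary abelian $3$-group, written additively. There $a_1=a_2=a_3$, and $Q=1$. We get $x[1]\circ y[1]=x_1y_1^{-1}x_1\sigma_1=(2x-y)[1]=(-x-y)[1]$, hence $-x[1]=(-x)[1]$ and $x[1]+y[1]=(x+y)[1]$: on the class $D_1$ the new addition is that of $M$.

**Step 12: $E=(\bar D,+)$ is a commutative Moufang loop of exponent $3$.** Commutativity is clear, and $d+o=-(d\circ o)=-(-d)=d$. The equation $d+d'=h$ means $d\circ d'=-h$, with the unique solution $d'=d\circ(-h)$. So $E$ is a commutative loop. The map $d\mapsto-d$ is an automorphism of $\circ$, hence of $+$. Next, $d+d=-(d\circ d)=-d$, and $-d+d=-((o\circ d)\circ d)=-(d\circ(d\circ o))=-o=o$. Finally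
$$(x+y)+(x+z)=-\bigl((-(x\circ y))\circ(-(x\circ z))\bigr)=(x\circ y)\circ(x\circ z)=x\circ(y\circ z),$$
and, since $u\circ v=-(u+v)$ and $-$ is an automorphism of order dividing $2$,
$$x\circ(y\circ z)=-\bigl(x+(-(y+z))\bigr)=-x+(y+z)=(x+x)+(y+z).$$
This is law (3), so $E$ is a commutative Moufang loop; and $d+d=-d$, $-d+d=o$ give exponent $3$.

**Step 13: $E$ is finitely generated.** This is the place where the hypothesis on $M$ enters. Let $M$ be generated by $m_1,\dots,m_n$ and all cubes, and let $F\subseteq\bar D$ be the closure of $\{\bar\sigma_1,\bar\sigma_2,\overline{m_1[1]},\dots,\overline{m_n[1]}\}$ under $\circ$. It contains $\bar\sigma_3=\bar\sigma_1\circ\bar\sigma_2$. We show $F=\bar D$. In $\Gamma$, using $x[1]=x[1]^{-1}=\sigma_1x_1^{-1}$ for the last factor,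
$$x[1]\,y[2]\,x[1]=x_1\sigma_1y_2\sigma_2\sigma_1x_1^{-1}=x_1y_3^{-1}\sigma_3x_1^{-1}=x_1y_3^{-1}x_2\sigma_3=(y^{-1}x^{-1})[3], \tag{15}$$
the last equality by the second formula in (13) with $i=3$. Let $X_i=\{x\in M:\overline{x[i]}\in F\}$. Conjugation by $\bar\sigma_i$ is the operation $d\mapsto\bar\sigma_i\circ d$, which preserves $F$ and is its own inverse. So the formulas of Step 7 give $X_3=X_1^{-1}$ (via $\sigma_2$), $X_2=X_1^{-1}$ (via $\sigma_3$) and $X_2=X_3^{-1}$ (via $\sigma_1$). Hence $X_2=X_3^{-1}=X_1$, then $X_1=X_2^{-1}=X_1^{-1}$, and $X_3=X_1^{-1}=X_1$. So $X_1=X_2=X_3=:X=X^{-1}$. If $x,y\in X$, then $\overline{x[1]},\overline{y[2]}\in F$, so by (15) $(xy)^{-1}=y^{-1}x^{-1}\in X$ and $xy\in X$. Since $1\in X$ and $M$ has the inverse property, $X$ is a subloop. It contains all $m_j$. It contains all cubes, because $\overline{x^3[1]}=\overline{(x^3)_1}\,\bar\sigma_1=\bar\sigma_1\in F$. So $X=M$ and $F=\bar D$. Now the subloop of $E$ generated by $\bar\sigma_2$ and the $\overline{m_j[1]}$ contains $o$ and is closed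 under $-x=x+x$ and hence under $x\circ y=-(x+y)$. So it contains $F=\bar D$, and $E$ is generated by $n+1$ elements.

We now need central nilpotence. The center $Z(E)$ of a commutative Moufang loop $E$ consists of the elements that associate with all others. They can be moved freely through sums, and $Z(E)$ is a normal subloop. $E$ is centrally nilpotent if repeatedly passing from $E$ to $E/Z(E)$ leads to the trivial loop after finitely many steps; the number of steps is the class. For example, $Z(N_2)=\{(0,s\,e_0e_1):s\in\mathbb F_3\}$, and $N_2/Z(N_2)$ is the abelian group of pairs $(w,v_0)$, so $N_2$ has class $2$. The Bruck–Slaby theorem (Bruck, *Survey*, Ch. VIII, Thm. 10.1) says that a finitely generated commutative Moufang loop is centrally nilpotent.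

**Step 14: $E$ is finite of $3$-power order.** By Bruck–Slaby $E$ is centrally nilpotent, and we use induction on the class, for finitely generated commutative Moufang loops of exponent $3$. Class $0$ is trivial. In general $E/Z(E)$ is finite of $3$-power order. Let $T\ni o$ be a finite transversal of $Z(E)$ in $E$. For $t,t'\in T$ write $t+t'=t''+\zeta$ with $t''\in T$, $\zeta\in Z(E)$. For each of the finitely many chosen generators $s$ write $s=t+\zeta$. Let $Z_0\le Z(E)$ be the subgroup generated by these finitely many $\zeta$; it is a finitely generated abelian group of exponent dividing $3$, so it is finite. The set $T+Z_0$ is closed under $+$, since $(t+\zeta_1)+(t'+\zeta_2)=(t+t')+(\zeta_1+\zeta_2)$. So it is closed under $-x=x+x$, it is a subloop, and it contains the generators. Hence $E=T+Z_0$ is finite. Finally $Z(E)$ is a finite elementary abelian $3$-group, and $|E|=|E/Z(E)|\,|Z(E)|$ is a power of $3$.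

**Step 15: the multiplication group of $E$ is a finite $3$-group.** Let $\operatorname{Mlt}(E)$ be the group generated by all translations $x\mapsto u+x$. We use induction on the class. By induction $\operatorname{Mlt}(E/Z(E))$ is a finite $3$-group, so it suffices to treat the kernel of the natural map $\operatorname{Mlt}(E)\to\operatorname{Mlt}(E/Z(E))$. An element $g$ of the kernel has the form $g(x)=x+\zeta_g(x)$ with $\zeta_g(x)\in Z(E)$. All translations commute with translations by elements of $Z(E)$, and so does $g$. Therefore $g(x+z)=g(x)+z$ for $z\in Z(E)$, and $\zeta_g$ is constant on cosets of $Z(E)$. Since $h(x)$ and $x$ lie in the same coset, $g(h(x))=h(x)+\zeta_g(x)=x+\zeta_h(x)+\zeta_g(x)$, so $\zeta_{gh}=\zeta_g+\zeta_h$. Hence the kernel embeds in the group of functions $E/Z(E)\to Z(E)$, a finite elementary abelian $3$-group.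

**Step 16: $\bar G$ is a finite $3$-group.** Let $\bar\Gamma^0\le\bar\Gamma$ be generated by all products $dd'$ with $d,d'\in\bar D$. Under conjugation, $dd'$ acts on $\bar D$ as
$$h\mapsto d\circ(d'\circ h)=-\bigl(d+(-(d'+h))\bigr)=-d+(d'+h),$$
an element of $\operatorname{Mlt}(E)$. The kernel of the action of $\bar\Gamma$ on $\bar D$ is the centralizer of $\bar D$, which is $Z(\bar\Gamma)$ because $\bar D$ generates $\bar\Gamma$. So $\bar\Gamma^0$ modulo a central subgroup embeds in the finite $3$-group $\operatorname{Mlt}(E)$. A central extension of a nilpotent group is nilpotent, so $\bar\Gamma^0$ is nilpotent. Since $\bar D$ is finite, $\bar\Gamma^0$ is generated by finitely many elements $dd'$, each of order dividing $3$. A nilpotent group generated by finitely many elements of $3$-power order is a finite $3$-group. Since $\bar x_i=\overline{x[i]}\,\bar\sigma_i\in\bar\Gamma^0$, also $\bar G\le\bar\Gamma^0$ is a finite $3$-group.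

## A fixed point in the normal closure of $\tau$

**Step 17: the contradiction.** Now the fixed point argument goes through. Let $V$ be the normal closure of $\tau$ in $G$. By Step 10 and normality of $Q$ in $G$, the group $Q$ centralizes every conjugate $g\tau g^{-1}$, so $[Q,V]=1$. Thus $G$ acts on $V$ by conjugation through $G/Q$, a finite $3$-group by Step 16. In particular $\tau$ has only finitely many conjugates, so $V$ is generated by finitely many elements of order $3$. Moreover $V\cap Q$ is central in $V$, and $V/(V\cap Q)$ embeds in $G/Q$. So $V$ is nilpotent, and, being generated by finitely many elements of order $3$, it is a finite $3$-group. It is nontrivial since $\tau\neq1$.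

The $3$-group $G/Q$ acts on the set $V$, whose size is a positive power of $3$. The number of fixed points is congruent to $|V|\equiv0$ modulo $3$, and $1$ is a fixed point. So there is a fixed point $\zeta\neq1$. It lies in $V\le G$ and commutes with all of $G$, that is, $1\ne\zeta\in Z(G)$. This contradicts Step 4, where $\operatorname Z(M)=1$ gave $Z(G)=1$.

Hence $\operatorname C(M)\neq1$ implies $\operatorname Z(M)\neq1$. If $\operatorname{Nuc}(M)=1$, or only $\operatorname Z(M)=1$, then $\operatorname C(M)=1$, which is normal. This proves Theorem 2. $\blacksquare$
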